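# Triple systems with no eight edges on ten vertices: why $\pi(3,8)=3/16$

## 1. Triple systems whose diagonals do not collide

Take $n$ vertices and choose triples so that no ten vertices contain eight of the chosen triples. How many triples can you choose?

For $r\ge 2$, an $r$-graph $H$ has a vertex set $V(H)$ and an edge set $E(H)\subseteq\binom{V(H)}{r}$. Write $f^{(r)}(n;s,k)$ for the maximum number of edges of an $n$-vertex $r$-graph in which no $k$ edges lie on at most $s$ vertices. The limits
$$\pi(r,k)=\lim_{n\to\infty}n^{-2}f^{(r)}(n;rk-2k+2,k)\qquad(r\ge3,\ k\ge2)$$
are known to exist (Delcourt and Postle for $r=3$, Shangguan for $r\ge4$). We want $\pi(3,8)=\lim n^{-2}f^{(3)}(n;10,8)$. The question whether it equals $\frac3{16}$ comes from Oleg Pikhurko, Shumin Sun, "On the quadratic 8-edge case of the Brown-Erdős-Sós problem", arXiv:2506.01739 (2025).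

**Conventions.** A 3-graph is identified with its set of edges. For a set $G$ of edges, $V(G)=\bigcup_{e\in G}e$, and we say that $G$ spans $|V(G)|$ vertices. A *pair* is a 2-set of vertices. We write $xy$ and $xyz$ for sets.

We start with an easy case, under two local conditions:

* (A) any $\ell$ edges, $2\le\ell\le7$, span at least $\ell+2$ vertices;
* (B) any $8$ edges span at least $11$ vertices.

Condition (B) is the hypothesis of the problem. Condition (A) is an extra convenience, and Section 3 shows that it costs only $o(n^2)$ edges. For $\ell=1$ the inequality in (A) is trivial.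

**Definition.** For $1\le i\le 7$, an *$i$-configuration* is a set of $i$ edges spanning exactly $i+2$ vertices, the minimum that (A) allows. Two edges are *adjacent* if they share two vertices. So a 2-configuration is a pair of adjacent edges $B=\{xaa',yaa'\}$. Its *diagonal* is $\delta(B)=xy$, the only one of the six pairs of $V(B)$ that lies in no edge of $B$. *Components* of $H$ are the connected components of the adjacency graph on the edges. A component of size 1 is a *single*, one of size 2 a *diamond*. Let $\tau(C)$ be the number of 2-configurations in the component $C$.

For example, if $\{xaa',yaa',xaq\}$ is a component, it is a 3-configuration on $x,y,a,a',q$ with $\tau=2$. Its two diagonals are $xy$ and $a'q$.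

All edges through a given pair are mutually adjacent, so they lie in one component. Hence edges of different components share no pair, and every 2-configuration lies in one component.

**Lemma 1.** Let $H$ satisfy (A) and (B), and let $C$ be a component with $m$ edges. Then $m\le7$; every nonempty connected subset of $C$ is a configuration; exactly $2m+1$ pairs lie in edges of $C$; $\tau(C)\ge m-1$; distinct 2-configurations of $C$ have distinct diagonals; and no diagonal of a 2-configuration of $C$ lies in an edge of $C$.

*Proof.* Order the edges of a connected set so that each edge after the first is adjacent to an earlier one. Each edge after the first then brings at most one new vertex, so $i$ edges span at most $i+2$ vertices. If $m\ge8$, the first eight edges would span at most $10$ vertices, against (B). So $m\le7$. By (A), a connected subset of size $i$ spans exactly $i+2$ vertices, and each edge after the first brings exactly one new vertex.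

Order $C$ in this way. A new edge is $g=\{u,v,w\}$ with $w$ new. It is adjacent to an earlier edge, which must contain $uv$. So $g$ adds exactly the two pairs $uw,vw$ to the pairs in edges, and the total is $3+2(m-1)=2m+1$.

An earlier edge adjacent to $g$ does not contain $w$, so it has the form $uvc$, and it creates the diagonal $cw$. For distinct $c$ these diagonals are distinct. They contain $w$, so they differ from all old diagonals and lie in no old edge; and $c\ne u,v$, so they do not lie in $g$. Conversely, no pair of $g$ is an old diagonal: $uw,vw$ contain the new vertex $w$, and $uv$ lies in an old edge, so by induction it is not an old diagonal. By induction, the diagonals are distinct and lie in no edge of $C$. Finally $\tau(C)\ge m-1$ because the adjacency graph on $C$ is connected. $\square$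

**Proposition 2 (the easy case).** Let $H$ be an $n$-vertex 3-graph with (A) and (B). If distinct 2-configurations of $H$ have distinct diagonals, and no diagonal lies in an edge of $H$, then $|H|\le\frac13\binom n2$.

*Proof.* Assign to a component $C$ with $m$ edges the $2m+1$ pairs in its edges and its $\tau(C)\ge m-1$ diagonals. By Lemma 1 these are at least $3m$ different pairs. By the hypothesis, and since different components share no pair in their edges, no pair is assigned to two components. So $3|H|\le\binom n2$. $\square$

This covers the case where no two edges share two vertices; there the proof says that each edge uses three pairs of its own. On the scale $n^2$ the bound is $\frac16$.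

What changes in general? By Lemma 1 nothing goes wrong inside one component, but diagonals can collide between components in two ways.

* A diagonal can lie in an edge of another component. Take $\{xaa',yaa'\}$ and $f=xyz$. These three edges use only the eight pairs $xa,xa',ya,ya',aa',xy,xz,yz$.
* Two components can share a diagonal. The four edges $xaa',yaa',xcc',ycc'$ use ten pairs in edges and one common diagonal, so $11$ pairs.

Per edge this costs $\frac83$ and $\frac{11}4$ pairs instead of $3$. If $\frac83$ pairs per edge is the true price, the answer is $\frac38\binom n2\approx\frac3{16}n^2$. But the collisions can be combined. The five edges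
$$Q_5=\{xyz,\ xaa',\ yaa',\ ycc',\ zcc'\}$$
have diagonals $xy$ and $yz$, both in $xyz$. So they use only $5+5+3=13$ pairs, and $\frac{13}5<\frac83$. If $\frac38$ is right, such a set must occupy further pairs in some hidden way. Finding these pairs is the main task.

## 2. The value $3/16$ and the results it rests on

**Theorem 3.** $\displaystyle\lim_{n\to\infty}n^{-2}f^{(3)}(n;10,8)=\frac3{16}$, that is, $\pi(3,8)=\frac3{16}$.

It follows from two statements.

**Proposition 4.** Every $n$-vertex 3-graph with no 8 edges on at most 10 vertices can be made, by deleting $o(n^2)$ edges, to satisfy (A) and (B).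

**Theorem 5.** (a) If an $n$-vertex 3-graph $H$ satisfies (A) and (B), then $|H|\le\frac38\binom n2$.

(b) For every $\epsilon>0$ and all large $n$ there is an $n$-vertex 3-graph with at least $(\frac3{16}-\epsilon)n^2$ edges in which any $s$ edges span at least $s+2$ vertices for $1\le s\le11$, and at least $s+3$ vertices for every $s\in\{4,5,7,8,10,11\}$.

*Proof of Theorem 3 from these.* Proposition 4 and Theorem 5(a) give $f^{(3)}(n;10,8)\le\frac38\binom n2+o(n^2)=\frac3{16}n^2+o(n^2)$. In the 3-graph of Theorem 5(b), any 8 edges span at least 11 vertices, so $f^{(3)}(n;10,8)\ge(\frac3{16}-o(1))n^2$. $\square$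

We use the following published results.

* **Ruzsa–Szemerédi (1978):** $f^{(3)}(n;6,3)=o(n^2)$.
* **Erdős (1959):** there are finite graphs of arbitrarily large girth and arbitrarily large average degree.
* **McDiarmid's bounded differences inequality:** if $Y$ is a function of independent variables, and changing the $i$-th variable changes $Y$ by at most $c_i$, then $\Pr(|Y-\mathbb EY|\ge t)\le2\exp(-2t^2/\sum c_i^2)$.
* **The conflict-free matching theorem** (Glock, Joos, Kim, Kühn, Lichev, "Conflict-free hypergraph matchings", J. London Math. Soc. 109 (2024)). For all $k,\ell\ge2$ there is $\varepsilon_0>0$ such that for all $\varepsilon\in(0,\varepsilon_0)$ there is $d_0$ such that the following holds for all $d\ge d_0$. Let $\mathcal H$ be a $k$-uniform hypergraph on $m\le\exp(d^{\varepsilon^3})$ vertices with $(1-d^{-\varepsilon})d\le\delta(\mathcal H)\le\Delta(\mathcal H)\le d$ and $\Delta_2(\mathcal H)\le d^{1-\varepsilon}$. Let $\mathcal C$ be a family of sets of edges of $\mathcal H$ (the *conflicts*) such that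
 - (C1) $3\le|C|\le\ell$ for all $C\in\mathcal C$;
 - (C2) every edge of $\mathcal H$ lies in at most $\ell d^{j-1}$ members of $\mathcal C$ of size $j$;
 - (C3) for $2\le j'<j$, every $j'$ edges lie together in at most $d^{\,j-j'-\varepsilon}$ members of $\mathcal C$ of size $j$.

 Then $\mathcal H$ has a matching of size at least $(1-d^{-\varepsilon^3})m/k$ containing no member of $\mathcal C$.

Here $\delta,\Delta$ are the minimum and maximum vertex degrees, and $\Delta_2$ is the maximum number of edges through two given vertices. A small example of how conflicts are counted: let the vertices of $\mathcal H$ be the pairs of $[n]$, and let its edges be the triangles, so $k=3$, all degrees are $d=n-2$ and $\Delta_2=1$. Let the conflicts be the Pasch configurations, four triples on six vertices, any two meeting in exactly one vertex; so $j=4$. A triple leaves three vertices free, hence lies in $O(n^3)=O(d^3)$ of them. Two triples of a Pasch span five vertices and leave $O(n)\le d^{2-\varepsilon}$ choices; three span all six and leave $O(1)\le d^{1-\varepsilon}$. So for large $n$ and suitable $\ell,\varepsilon$ the theorem gives $(1-o(1))n^2/6$ triples, any two sharing at most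 one vertex, with no Pasch.

## 3. Deleting $o(n^2)$ edges to get condition (A)

*Proof of Proposition 4.* Let $H$ have no 8 edges on at most 10 vertices.

**Step 1: what to delete.** Call a set of $\ell$ edges, $3\le\ell\le7$, *dense* if it spans at most $\ell+1$ vertices. Take a maximal family of pairwise edge-disjoint dense sets and delete all their edges. By maximality no dense set remains. Two distinct edges always span at least 4 vertices. So (A) holds, and (B) is inherited. It remains to show that for each $\ell$ the number $t_\ell$ of family members of size $\ell$ is at most $f^{(3)}(n;6,3)=o(n^2)$; then at most $\sum_\ell\ell t_\ell=o(n^2)$ edges are deleted.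

**Step 2: pick one edge from each member.** This step prepares an application of Ruzsa–Szemerédi. From each member $G_i$ of size $\ell$ choose an edge $e_i$. For $\ell=5$ choose $e_i$ so that some other $e_i'\in G_i$ satisfies $|e_i\cap e_i'|=2$. This is possible: otherwise any two edges of $G_i$ share at most one vertex, so the edges of $G_i$ at a vertex use disjoint pairs of the other at most five vertices. Every vertex is then in at most $\lfloor5/2\rfloor=2$ edges, and there are at most $6\cdot2/3=4$ edges, a contradiction.

**Step 3: three chosen edges on six vertices give eight edges on ten.** Suppose $t_\ell>f^{(3)}(n;6,3)$. Then three chosen edges $e_1,e_2,e_3$ lie on at most $6$ vertices. They are not pairwise disjoint; say $e_1$ and $e_2$ intersect, so $|e_1\cup e_2|\le5$. A member $G_i$ has at most $\ell+1-3=\ell-2$ vertices outside $e_i$.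

* $\ell=3$: $G_1\cup G_2\cup G_3$ has 9 edges on at most $6+3=9$ vertices.
* $\ell=4$: $G_1\cup G_2$ has 8 edges on at most $5+2+2=9$ vertices.
* $\ell=5$: $G_1\cup\{e_2,e_2',e_3\}$ has 8 edges on at most $6+3+1=10$ vertices.
* $\ell=6$: $G_1\cup\{e_2,e_3\}$ has 8 edges on at most $6+4=10$ vertices.
* $\ell=7$: $G_1\cup\{e_2\}$ has 8 edges on at most $8+2=10$ vertices.

Each contradicts the hypothesis on $H$. $\square$

From here to the end of Section 9, $H$ is a 3-graph on $n$ vertices with (A) and (B), and we prove Theorem 5(a).

## 4. Two configurations sharing a pair

Configurations are as dense as (A) permits, so overlapping configurations are very constrained. We say that a configuration $G$ *contains* the pair $w$ if $w\subseteq V(G)$.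

**Lemma 6.** Let $G_1,G_2$ be configurations with $|V(G_1)\cap V(G_2)|\ge2$, and let $u=|G_1\cup G_2|$. Then $u\ne8$. If $u\le7$, then $G_1\cup G_2$ is a configuration, and moreover:

* if $G_1\cap G_2=\emptyset$, then $|V(G_1)\cap V(G_2)|=2$;
* if $G_1\cap G_2\ne\emptyset$, then $G_1\cap G_2$ is a configuration and $V(G_1\cap G_2)=V(G_1)\cap V(G_2)$.

*Proof.* Let $t=|G_1\cap G_2|$. Then $|V(G_1)\cap V(G_2)|\ge t+2$: for $t=0$ this is the hypothesis, and for $t\ge1$ the intersection contains $V(G_1\cap G_2)$, which has at least $t+2$ vertices. So
$$|V(G_1\cup G_2)|\le(|G_1|+2)+(|G_2|+2)-(t+2)=u+2.$$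
If $u=8$ this contradicts (B). If $u\le7$, then (A) gives $|V(G_1\cup G_2)|\ge u+2$, so all inequalities are equalities. In particular $|V(G_1)\cap V(G_2)|=t+2$, and for $t\ge1$ the subset $V(G_1\cap G_2)$ has at least $t+2$ elements, so it is the whole intersection. $\square$

**Corollary 7 (Clash).** If $|G_1|+|G_2|=8$ and both configurations contain the pair $w$, then $G_1\cap G_2$ is a nonempty configuration containing $w$.

*Proof.* Here $u\le8$, and $u\ne8$ by Lemma 6. So $u\le7$, hence $G_1\cap G_2\ne\emptyset$. By Lemma 6, $G_1\cap G_2$ is a configuration with $V(G_1\cap G_2)=V(G_1)\cap V(G_2)\supseteq w$. $\square$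

Sizes adding up to eight will be used as $3+5$, $4+4$ and $6+2$.

To check examples quickly we use one more observation, which is not part of the proof of the theorem.

**Lemma 8 (for the examples).** Let $A_0$ be a possibly empty 3-graph on a "core" vertex set in which every nonempty $S\subseteq A_0$ has $|V(S)|\ge|S|+2$. Add sets $\{uaa',vaa'\}$ with $u\ne v$ in the core and with two new vertices $a,a'$ for each added set. Then every nonempty set $S$ of edges has $|V(S)|\ge|S|+2$.

*Proof.* Let $S_0=S\cap A_0$, and let $k$ added sets meet $S$. They contribute $2k$ new vertices and at most $2k$ edges. If $S_0\ne\emptyset$, then $|V(S)|\ge2k+|S_0|+2\ge|S|+2$. If $S_0=\emptyset$ and $S$ contains some added set completely, then $S$ covers two core vertices, so $|V(S)|\ge2k+2\ge|S|+2$. If $S_0=\emptyset$ and no added set is complete in $S$, then $|S|=k\ge1$ and $|V(S)|\ge2k+1\ge k+2$. $\square$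

With core edge $xyz$, Lemma 8 shows that $Q_5$ satisfies (A). Condition (B) is empty for it.

## 5. Clusters, and a count that is one unit short

**Definition.** A pair is *low* in a set $G$ of edges if it is contained in $V(G')$ for some configuration $G'\subseteq G$ with $|G'|\le2$. Equivalently, it lies in an edge of $G$ or is the diagonal of a 2-configuration of $G$. A pair low in $G$ is low in every superset of $G$. A configuration of size at most 2 lies in one component, so a pair low in a union of components is low in one of them.

**Definition.** Two different components are *adjacent (via $p$)* if the pair $p$ is a diagonal (of a 2-configuration) of one of them and low in the other; then $p$ is low in both. *Clusters* are the unions of components over the connected classes of this relation.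

In $Q_5$, the components are the single $xyz$ and the diamonds $\{xaa',yaa'\}$, $\{ycc',zcc'\}$. The single is adjacent to the diamonds via $xy$ and $yz$, and $Q_5$ is one cluster. In $xaa',yaa',xcc',ycc'$ the two diamonds are adjacent via their common diagonal $xy$.

Three consequences will be used constantly.

* If $p$ is a diagonal of a cluster $Q$, then all edges through $p$, and all 2-configurations with diagonal $p$, lie in $Q$. Indeed, $p$ is low in the component containing such an edge or 2-configuration.
* Two singles are never adjacent, as they have no diagonals.
* A single $e$ and a component $C$ are adjacent if and only if $e\supseteq\delta(B)$ for some 2-configuration $B\subseteq C$.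

An *extra* is a diagonal that lies in no edge of $H$. For a cluster $Q$ let $M=|Q|$, let $N$ be its number of components, $\tau=\sum_C\tau(C)$, and let $X$ be its number of extras. Put
$$\sigma=\tau-(M-N)=\sum_C(\tau(C)-|C|+1)\ge0,\qquad L=\tau-X .$$
The inequality is Lemma 1. For an extra $p$ let $\mu(p)$ be the number of 2-configurations with diagonal $p$; by Lemma 1 they lie in different components. Counting 2-configurations by their diagonals,
$$L=\#\{B\subseteq Q:\delta(B)\text{ lies in an edge}\}+\sum_{p\text{ extra of }Q}(\mu(p)-1),\qquad X=M-N+\sigma-L. \tag{1}$$
So $L$ counts the collisions; in Proposition 2 there were none. By Lemma 1, exactly $2M+N$ pairs lie in edges of $Q$.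

**A first attempt.** To prove $8|H|\le3\binom n2$, give each pair 3 units, and let it pass them to its cluster if it lies in an edge or is an extra. We would like each cluster to receive at least $8M$. It receives
$$3(2M+N)+3X=9M+3\sigma-3L. \tag{2}$$
For $Q_5$ we have $M=5$, $N=3$, $\tau=2$, $X=0$, $\sigma=0$, $L=2$. The cluster receives $39$ units and needs $40$: the attempt fails by a single unit.

**Where to find the missing unit.** The set $\{xaa',yaa',xyz\}\subset Q_5$ occupies five vertices, and two of the ten pairs there, $za$ and $za'$, are neither in an edge nor a diagonal of this set. One would like to charge them. But such a pair can be claimed by many triples of edges at once. Take vertices $z,a$ and $a_i,x_i,y_i$ for $1\le i\le t$, with edges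
$$x_iy_iz,\qquad x_iaa_i,\qquad y_iaa_i\qquad(1\le i\le t).$$
For every $i$ the pair $za$ is in the same position. This 3-graph satisfies (A) and (B): formula (7) and statement (G1) in Section 10 hold for it, with $\Theta$ a star. If each $i$ demanded a unit from $za$, then $za$ would have to pay $t$ units. In this example no one needs the money, since each cluster has 8 pairs in edges for 3 edges, and $24=8\cdot3$.

So we need a criterion under which such a pair has only *one* claimant. Corollary 7 provides it: if the claimant sits in a larger configuration of the right size, a second claimant would create eight edges on ten vertices. This requires growing configurations to exact sizes.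

## 6. Growing a configuration by steps

**Definition.** Let $G$ be a configuration. A *1-step* from $G$ adds an edge $g\notin G$ containing a pair low in $G$. A *2-step* from $G$ adds a 2-configuration $B$ with $B\cap G=\emptyset$ and $\delta(B)$ low in $G$.

By Lemma 6 the result of a step is a configuration if it has at most 7 edges, *and it never has exactly 8 edges*. For example, from $\{xyz\}$ in $Q_5$ one can make a 2-step adding $\{xaa',yaa'\}$, and then another adding $\{ycc',zcc'\}$.

**Lemma 9.** Let $Q$ be a cluster and $G\subseteq Q$ a configuration.

(a) Steps from $G$ stay inside $Q$. If a component meets $G$ but is not contained in $G$, there is a 1-step from $G$ by an edge of that component.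

(b) If $G\ne Q$, a step from $G$ exists.

(c) If $|Q|\ge8$, then $G$ can be grown by steps to a 7-configuration in $Q$. If $|Q|\le7$, then $G$ can be grown by steps to $Q$; in particular $Q$ is a configuration.

(d) If a pair $w\subseteq V(G)$ is not low in $G$, and $G^+$ with $|G^+|\le7$ arises from $G$ by steps, then $w$ is not low in $G^+$.

*Proof.* (a) Let a step add $D$ at the pair $p$, low in $G$. If $p$ is a diagonal of $G$, all edges through $p$ and all 2-configurations with diagonal $p$ lie in $Q$. Suppose $p$ lies in an edge $h\in G$. An added edge $g\supset p$ is adjacent to $h$, so it lies in the component of $h$. An added 2-configuration $B$ with $\delta(B)=p$ lies in a cluster that contains all edges through $p$, in particular $h$; so this cluster is $Q$. For the second statement, the component is connected, so it has adjacent edges $h\in G$ and $g\notin G$. The pair $h\cap g$ is low in $G$, and $g$ is a 1-step.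

(b) By (a) we may assume that $G$ is a union of components. Since $Q$ is one connected class, some component $C\subseteq G$ is adjacent to some component $C'$ with $C'\cap G=\emptyset$, via a pair $p$ low in both. If $p$ lies in an edge of $C'$, that edge is a 1-step. Otherwise $p$ is a diagonal of a 2-configuration of $C'$, which is a 2-step.

(c) Steps exist as long as $G\ne Q$, stay in $Q$, increase the size by 1 or 2, and never produce size 8. So if $|Q|\ge8$, a configuration with at most 6 edges grows to one with at most 7 edges, until the size is 7. If $|Q|\le7$, growth stops only at $Q$. For the last statement start from one edge.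

(d) It suffices to treat one step, adding $D$ at the pair $p$. By Lemma 6, $V(G)\cap V(D)$ has two elements, so it is $p$. Suppose $w$ is low in $G\cup D$. Then $w\subseteq V(G')$ for a configuration $G'\subseteq G\cup D$ with $|G'|\le2$, and $G'\not\subseteq G$ as $w$ is not low in $G$. If $G'\subseteq D$, then $w\subseteq V(G)\cap V(D)=p$, so $w=p$ is low in $G$, a contradiction. Otherwise $G'=\{g',h\}$ with $g'\in G$, $h\in D$. Lemma 6 applied to $G,G'$, whose union has $|G|+1\le7$ edges, gives $V(G)\cap V(G')=g'$. So $w\subseteq g'$ is low in $G$, a contradiction. $\square$

Part (d) says that a pair unused in a small configuration stays unused as the configuration grows.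

## 7. Pairs with a single owner

**Definition.** Let $B=\{xaa',yaa'\}$ be a 2-configuration and let $f=xyz$ be an edge containing $\delta(B)=xy$. By Lemma 1, $f$ and $B$ lie in different components. By Lemma 6, $S=B\cup\{f\}$ is a 3-configuration with $f\cap V(B)=xy$. We call $S$ a *T-configuration*, and $za,za'$ its *wings*.

A T-configuration lies in one cluster. Its only 2-configuration is $B$, because $f$ is in another component; so $S$ determines $B$ and $f$. The wings are not low in $S$: they lie in none of its three edges and differ from $xy$.

**Definition.** A pair $w$ is *3-good via $S$* if $w$ is a wing of the T-configuration $S$, $w$ lies in no edge of $H$, and there is a 5-configuration $F\supset S$ in which $w$ is not low.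

A pair $w$ is *4-good via $W$* if $W$ is a 4-configuration contained in one cluster, $W$ contains $w$ but no configuration $G\subsetneq W$ contains $w$, $w$ lies in no edge of $H$, and there is a 6-configuration $F\supset W$ in which $w$ is not low.

*Examples.* In $H=Q_5$ the T-configurations $\{xaa',yaa',xyz\}$ and $\{ycc',zcc',xyz\}$ have wings $za,za'$ and $xc,xc'$. With $F=Q_5$ all four are 3-good. If each pays one unit, $Q_5$ has $39+4=43\ge40$. Next let $H$ consist of the six edges $xaa',yaa',xcc',ycc',xhh',yhh'$; it satisfies (A) by Lemma 8 with empty core 3-graph. Then $ac$ is 4-good via $W=\{xaa',yaa',xcc',ycc'\}$ with $F=H$. Indeed, $ac$ is in no edge, and the only diagonal is $xy$. A configuration $G\subsetneq W$ containing $ac$ would use an edge from each of the two diamonds of $W$; but such edges are not adjacent, and any three edges of $W$ span 6 vertices.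

**Lemma 10.**
(a) If $w$ is 3-good via $S$, then every 3-configuration containing $w$ equals $S$, and every 5-configuration containing $w$ contains $S$. In particular $S$ is unique.

(b) If $w$ is 4-good via $W$, then $W$ is unique and $w$ is not a diagonal.

(c) Let $p$ be an extra that is 3-good via $S$, and let $\delta(B)=p$. Then $B$ is a component (a diamond), and every 5-configuration $G\supset B$ satisfies $G\setminus B=S$.

*Proof.* (a) Let $F$ be as in the definition, and let $G$ be a 3-configuration containing $w$. By Corollary 7 ($3+5=8$), $G\cap F$ is a configuration containing $w$. If $G\not\subseteq F$, its size is at most 2, so $w$ is low in $F$, a contradiction. So $G,S\subseteq F$, and $G\cap S\ne\emptyset$ since $3+3>5$. By Lemma 6, $G\cap S$ is a configuration containing $w$. If $G\ne S$, its size is at most 2 and $w$ is low in $S$, a contradiction. Now let $G$ be a 5-configuration containing $w$. By Corollary 7, $G\cap S$ is a configuration containing $w$. If it is not $S$, then $w$ is low in $S$, a contradiction.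

(b) If another $W'$ qualifies, Corollary 7 ($4+4=8$) gives a configuration $W\cap W'\subsetneq W$ containing $w$, a contradiction. If $\delta(B)=w$, Corollary 7 for $F$ and $B$ ($6+2=8$) gives a configuration $F\cap B$ of size at most 2 containing $w$, so $w$ is low in $F$, a contradiction.

(c) If $B$ is not a component, then $B$ plus an adjacent edge is a 3-configuration by Lemma 1, and it contains $p$. By (a) it equals $S$, so $p=\delta(B)$ is low in $S$, although $p$ is a wing of $S$: a contradiction. Let $G\supset B$ be a 5-configuration. It contains $p$, so $S\subset G$ by (a). If $B\cap S\ne\emptyset$, then by Lemma 6 the set $B\cap S$ is a configuration of size at most 2 containing $p$, and $p$ is low in $S$, a contradiction. So $G=S\sqcup B$. $\square$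

In the star example of Section 5 with $t\ge2$, the pair $za$ lies in several 3-configurations, so by (a) it is not 3-good. The definition excludes exactly such pairs.

**The weights.** Each pair $w$ has 3 units and pays as follows.

1. If $w$ lies in an edge: 3 units to the cluster containing the edges through $w$.
2. If $w$ is an extra: to its cluster, 3 units if $w$ is not 3-good, and 2 units if $w$ is 3-good.
3. If $w$ is 3-good via $S$: 1 unit to the cluster containing $S$.
4. If $w$ is 4-good via $W$: 1 unit to the cluster containing $W$.

No pair pays more than 3 units. Good pairs and extras lie in no edge, so rule 1 excludes the others. An extra is not 4-good by Lemma 10(b), so it pays at most $3$, either as $3$ or as $2+1$. A pair that is neither in an edge nor an extra pays at most $1+1$, because $S$ and $W$ are unique.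

We shall show that **every cluster $Q$ receives at least $8|Q|$ units**. Summing over clusters gives $8|H|\le3\binom n2$, which is Theorem 5(a).

Let $E$ be the number of extras of $Q$ that are not 3-good, and let $R$ be the number of units that $Q$ receives by rules 3 and 4. By (1), $Q$ receives
$$3(2M+N)+2X+E+R=8M+N+2\sigma-2L+E+R,$$
so the goal is
$$E+R\ \ge\ 2L-N-2\sigma. \tag{3}$$

## 8. Clusters with at most seven edges

**Lemma 11.** If $M\le7$, then $L=N-1$.

*Proof.* Order the components $C_1,\dots,C_N$ so that each $C_{j+1}$ is adjacent to an earlier one, via $p_j$ say, and put $Q_j=C_1\cup\dots\cup C_j$. By induction $Q_j$ is a configuration: $Q_j$ and $C_{j+1}$ are disjoint configurations whose vertex sets both contain $p_j$, and their union has at most 7 edges. So by Lemma 6, $Q_{j+1}$ is a configuration and $V(C_{j+1})\cap V(Q_j)=p_j$. Let $X_j$ be the number of pairs that are diagonals of $Q_j$ and lie in no edge of $Q_j$. By Lemma 1, $X_1=\tau(C_1)$.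

Pass from $Q_j$ to $Q_{j+1}$. Only the pair $p_j$ lies in both vertex sets. So other diagonals of $Q_j$ keep their status, and the diagonals of $C_{j+1}$ other than $p_j$ are new, distinct, and lie in no edge.

* If $p_j$ lies in an edge of $C_{j+1}$, it is no diagonal of $C_{j+1}$ by Lemma 1, so it is a diagonal of $Q_j$. It lies in no edge of $Q_j$, since all edges through it lie in $C_{j+1}$. So it was counted in $X_j$ and is lost: $X_{j+1}=X_j-1+\tau(C_{j+1})$.
* Otherwise $p_j$ is the diagonal of exactly one 2-configuration of $C_{j+1}$, and it is low in $Q_j$. Either it lies in an edge of $Q_j$, and is counted neither in $X_j$ nor in $X_{j+1}$; or it is a diagonal of $Q_j$ already counted in $X_j$, and it stays counted. In both cases $X_{j+1}=X_j+\tau(C_{j+1})-1$.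

All edges through diagonals of $Q$ lie in $Q$, so $X=X_N=\tau-(N-1)$. $\square$

For $M\le7$ the goal (3) therefore reads
$$E+R\ge N-2-2\sigma. \tag{4}$$

**Step 1: reduce to a short list.** Inequality (4) is trivial if $N\le2$, and also if $N\in\{3,4\}$ and $\sigma\ge1$. Since $X\ge0$, Lemma 11 gives $\tau\ge N-1$. Recall that $\tau(C)=0,1$ for $|C|=1,2$ and $\tau(C)\le3$ for $|C|=3$. Let $N\ge5$; then $M-N\le2$. Either no component is larger than 2, so $\tau=M-N\le2$; or the sizes are $1,1,1,1,3$ and $\tau\le3$. Both contradict $\tau\ge N-1\ge4$. So assume $N\in\{3,4\}$ and $\sigma=0$. Then $\tau=M-N\ge N-1$ and $X=\tau-(N-1)=M-2N+1$. The possible multisets of component sizes are: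

* $N=3$, need $E+R\ge1$. $M=5$: $\{1,1,3\},\{1,2,2\}$. $M=6$: $\{1,1,4\},\{1,2,3\},\{2,2,2\}$. $M=7$: $\{1,1,5\},\{1,2,4\},\{1,3,3\},\{2,2,3\}$.
* $N=4$, need $E+R\ge2$. $M=7$: $\{1,1,1,4\},\{1,1,2,3\},\{1,2,2,2\}$.

**Step 2: few unused pairs lie in edges.** Good pairs must lie in no edge of $H$; the next lemma supplies this.

**Lemma 12.** Let $M\le7$. (i) If $G\subseteq Q$ is a configuration and $w\subseteq V(G)$ is not low in $G$, then $w$ is not low in $Q$. (ii) The number of pairs $w\subseteq V(Q)$ that are not low in $Q$ but lie in an edge of $H$ is at most $2,1,0$ for $M=5,6,7$, respectively.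

*Proof.* (i) is Lemma 9(c),(d). For (ii), recall that $Q$ is a configuration. An edge containing a pair that is not low in $Q$ is not in $Q$. If $h\notin Q$ is an edge containing a pair of $V(Q)$, then $|Q\cup\{h\}|=M+1$. By Lemma 6 this is impossible for $M=7$, and for $M\le6$ the edge $h$ meets $V(Q)$ in exactly that pair. So for $M\in\{5,6\}$ distinct such pairs give distinct edges outside $Q$. If there were $8-M$ of them, then these edges and $Q$ would be 8 edges on at most $(M+2)+(8-M)=10$ vertices, against (B). $\square$

**Step 3: $M=5$.** Here $X=0$ and $\tau=2$. So there are two 2-configurations, both with diagonals in edges, and they give two distinct T-configurations $S_1,S_2\subseteq Q$. We have $S_1\cap S_2\ne\emptyset$ because $3+3>5$. A common wing would by Lemma 6 be contained in the configuration $S_1\cap S_2$, of size at most 2, hence be low in $S_1$, which is false. So there are four distinct wings, and by Lemma 12(i) they are not low in the 5-configuration $F=Q$. By Lemma 12(ii) at most two of them lie in edges. The others are 3-good, so $R\ge2$.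

**Step 4: $M=6$.** Here $X=1$; let $p$ be the extra. If $p$ is not 3-good, then $E=1$ and we are done. Let $p$ be 3-good. By Lemma 10(c), all 2-configurations with diagonal $p$ are diamonds. This excludes $\{1,1,4\}$.

For $\{1,2,3\}$ let $e$ be the single, $D$ the diamond and $A$ the 3-component. Then $\delta(D)=p$ lies in no edge, so $D$ is not adjacent to $e$. Hence $D$ is adjacent to $A$, and $D\cup A$ is a 5-configuration by Lemma 6. By Lemma 10(c), $A$ is a T-configuration. But $A$ is connected with three edges, while a T-configuration has only one adjacent pair of edges. So this case cannot occur.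

For $\{2,2,2\}$ let the components be $D_1,D_2,D_3$ with $\delta(D_1)=p$. We show $R\ge1$. Call a pair *suitable* if it is not low in $Q$ and satisfies, for some $S\subseteq Q$ or $W\subseteq Q$, all conditions for 3-good or 4-good except possibly that of lying in no edge of $H$. By Lemma 12(ii) at most one suitable pair lies in an edge, so *two* suitable pairs are enough.

*Case $\mu(p)\ge2$.* Say $\delta(D_2)=p=xy$, $D_1=\{xaa',yaa'\}$, $D_2=\{xcc',ycc'\}$. By Lemma 6, $W=D_1\cup D_2$ is a 4-configuration and $V(D_1)\cap V(D_2)=xy$. No configuration $G\subsetneq W$ contains any of $ac,ac',a'c,a'c'$. Indeed, $G$ would use edges from both diamonds; an edge of $D_1$ and an edge of $D_2$ are not adjacent, and any three edges of $W$ span 6 vertices. So these pairs are not low in $W$, hence not low in $F=Q$ by Lemma 12(i). All four are suitable.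

*Case $\mu(p)=1$.* Then $\delta(D_2)$ and $\delta(D_3)$ are not extras, so they lie in edges, and these edges belong to $Q$. It is impossible that $\delta(D_2)$ lies in an edge of $D_3$ and $\delta(D_3)$ in an edge of $D_2$: both would then equal the pair $V(D_2)\cap V(D_3)$ by Lemma 6, and $\delta(D_2)$ would lie in an edge of $D_2$, against Lemma 1. A diagonal $\delta(D_i)$ lies in no edge of $D_i$. So, after exchanging $D_2$ and $D_3$ if necessary, $\delta(D_2)\subset f\in D_1$. Let $S=D_2\cup\{f\}$, a T-configuration.

* If $\delta(D_3)$ lies in an edge of $D_2$, then $F=S\cup D_3$ arises from $S$ by a 2-step and is a 5-configuration. By Lemma 9(d) the two wings of $S$ are not low in $F$, and by Lemma 12(i) not low in $Q$. They are two suitable pairs.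
* Otherwise $\delta(D_3)\subset f^*\in D_1$. If $f$ and $f^*$ can be chosen equal, again $F=S\cup D_3$ arises by a 2-step and the wings of $S$ are suitable.
* Otherwise $D_1=\{f,f^*\}$ and $\delta(D_2)\not\subset f^*$. Write $f=xyz$ and $\delta(D_2)=xy$. The pair $f\cap f^*$ is not $xy$, so by symmetry $f^*=yzv$. Let $D_2=\{xaa',yaa'\}$. By Lemma 6, $V(D_1)\cap V(D_2)=xy$ and $W=D_1\cup D_2$ is a 4-configuration. A configuration $G\subsetneq W$ containing $va$ or $va'$ would contain $f^*$, the only edge of $W$ through $v$, and an edge of $D_2$. But $f^*$ is adjacent to no edge of $D_2$, and each of $\{f,f^*,xaa'\}$, $\{f,f^*,yaa'\}$, $\{f^*\}\cup D_2$ spans the six vertices $x,y,z,v,a,a'$. So there is no such $G$, and $va,va'$ are not low in $W$, hence not in $F=Q$. They are two suitable pairs.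

**Step 5: $M=7$, $N=3$.** Here $X=2$ and we need $E+R\ge1$. Suppose $E=0$, so both extras are 3-good. By Lemma 10(c) they are diagonals only of diamonds, so there are at least two diamonds. The sizes are then $\{2,2,3\}$, with diamonds $D_1,D_2$, a 3-component $A$, and $\delta(D_i)=p_i$ where $p_1\ne p_2$ are the extras. As $p_1,p_2$ lie in no edges and differ, $D_1$ and $D_2$ are not adjacent. So $A$ is adjacent to $D_1$, and $D_1\cup A$ is a 5-configuration by Lemma 6. By Lemma 10(c), $A$ is a T-configuration, which is false since $A$ is connected. So $E\ge1$.

**Step 6: $M=7$, $N=4$.** Here $X=0$, all diagonals lie in edges, and we need $E+R\ge2$. It suffices to find a T-configuration $S\subseteq Q$ that can be grown by steps to size exactly 5. Its two wings are then not low in that 5-configuration (Lemma 9(d)) nor in $Q$ (Lemma 12(i)), and lie in no edge by Lemma 12(ii). So both are 3-good via $S$, and $R\ge2$.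

* $\{1,1,1,4\}$: all 2-configurations lie in the 4-component $K$, and their diagonals lie in singles by Lemma 1. Take $S=B\cup\{f\}$ with $B\subseteq K$ and a single $f\supset\delta(B)$. By Lemma 9(a) it grows by two 1-steps inside $K$.
* $\{1,2,2,2\}$ with single $e$: some diamond $D_1$ is adjacent to $e$, so $\delta(D_1)\subset e$; take $S=D_1\cup\{e\}$. By connectivity another diamond $D_i$ is adjacent to $e$ or to $D_1$. In the first case $\delta(D_i)\subset e$. In the second case let the adjacency be via $q$. If $q=\delta(D_1)$, then $q\subset e$, so $q$ lies in no edge of $D_i$; being low in $D_i$, it equals $\delta(D_i)$. If $q\ne\delta(D_1)$, then $q=\delta(D_i)$ by the definition of adjacency, and it is low in $D_1$. In all cases $\delta(D_i)$ is low in $S$, and a 2-step by $D_i$ gives size 5.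
* $\{1,1,2,3\}$ with singles $e,e'$, diamond $D$, 3-component $A$. Suppose first that both singles are adjacent to $A$: $\delta(B)\subset e$ and $\delta(B')\subset e'$ with $B,B'\subset A$. Take $S=B\cup\{e\}$. A 1-step leads to $A\cup\{e\}$, and a 1-step adding $e'$ leads to size 5. Otherwise some single, say $e'$, is not adjacent to $A$; then it is adjacent to $D$, so $\delta(D)\subset e'$. The single $e$ is not adjacent to $D$, or else $e$ and $e'$ would share the pair $\delta(D)$. So by connectivity $D$ is adjacent to $A$, via $q$ say. If $q=\delta(D)$, it lies in $e'$, so in no edge of $A$, and $q=\delta(B')$ for some $B'\subset A$. If $q\ne\delta(D)$, then $q=\delta(B')$ with $B'\subset A$ by the definition of adjacency. In both cases $\delta(B')$ is low in $D$. So $S=D\cup\{e'\}$ admits a 2-step adding $B'$, of size 5.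

This proves (3) for all clusters with $M\le7$.

## 9. Clusters with at least eight edges

Let $M\ge8$. Every configuration $G\subseteq Q$ has at most 7 edges, so $G\ne Q$, and a step from $G$ exists by Lemma 9(b). This abundance of steps, together with the ban on size 8, drives the section.

**Lemma 13.** Let $M\ge8$.
(F) If $G\subseteq Q$ is a configuration and $w\subseteq V(G)$ is not low in $G$, then $w$ lies in no edge of $H$.
(G) A 7-configuration admits no 1-step, and a 6-configuration admits no 2-step. Every component meeting a 7-configuration $G\subseteq Q$ is contained in $G$.

*Proof.* (F) Grow $G$ to a 7-configuration $G^+\subseteq Q$ by Lemma 9(c). By Lemma 9(d), $w$ is not low in $G^+$. An edge $h\supset w$ is then not in $G^+$, and $|G^+\cup\{h\}|=8$ contradicts Lemma 6. (G) The result of the step would have 8 edges. The last part follows by Lemma 9(a). $\square$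

### 9.1 Links

Four 2-configurations with a common extra as diagonal would be 8 edges on at most $2+4\cdot2=10$ vertices. So $\mu(p)\le3$ for every extra $p$. We now look at each term of $L$ in (1) and try to earn two units for every unit of $L$.

**Definition.** The *links* of $Q$ are the following.

* *Type (i):* a 2-configuration $B\subseteq Q$ with $\delta(B)$ in an edge. Fix such an edge $f_B$ and put $S_B=B\cup\{f_B\}$. The link is *bad* if $S_B$ cannot be grown by steps to size exactly 5.
* *Type (ii):* an extra $p$ of $Q$ with $\mu(p)\ge2$. Choose $B'\ne B''$ with $\delta(B')=\delta(B'')=p=xy$, say $B'=\{xaa',yaa'\}$, $B''=\{xcc',ycc'\}$, and put $W_p=B'\cup B''$. The link is *bad* if $\mu(p)=2$ and $W_p$ cannot be grown by steps to size exactly 6.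

As in Step 4 of Section 8, $W_p$ is a 4-configuration, and no configuration $G\subsetneq W_p$ contains any of $ac,ac',a'c,a'c'$.

**What links that are not bad earn.** If a type (i) link is not bad, both wings of $S_B$ are not low in the resulting 5-configuration (Lemma 9(d)) and lie in no edge by (F), so they are 3-good via $S_B$. This gives 2 units. Different $B$ have different $S_B$, so by Lemma 10(a) they contribute different pairs. If a type (ii) link is not bad, $W_p$ can be grown to size exactly 6: for $\mu(p)=3$, by a 2-step adding the third 2-configuration with diagonal $p$, which lies in a third component. By Lemma 9(d) and (F) the four pairs are 4-good via $W_p$. This gives $4\ge2(\mu(p)-1)$ units. The only 2-configurations in $W_p$ are $B'$ and $B''$, so $W_p$ determines $p$, and by Lemma 10(b) different $p$ contribute different pairs.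

A bad link contributes exactly 1 to $L$. With $b$ the number of bad links,
$$R\ge2(L-b). \tag{5}$$
If $b=0$, then (3) holds. **From now on assume $b\ge1$.**

*An example of a bad link.* Bad links exist. Let $H_9$ be
$$\{xaa',\,yaa',\,xaq\}\cup\{xcc',ycc'\}\cup\{xrr',qrr'\}\cup\{a'ss',qss'\}.$$
The first three edges have core vertices $x,y,a,a',q$, and any one, two, three of them span at least $3,4,5$ vertices. So Lemma 8 gives (A). There are 11 vertices and each lies in at least two of the nine edges, so any 8 edges span all 11, which is (B). The whole $H_9$ is one cluster: the three diamonds have diagonals $xy$, $xq$, $a'q$, all low in the 3-component. The extra $xy$ has $\mu(xy)=2$. From $W_{xy}=\{xaa',yaa',xcc',ycc'\}$ the only step is the 1-step adding $xaq$. From the resulting five edges there is no 1-step, and the 2-steps by $\{xrr',qrr'\}$ and $\{a'ss',qss'\}$ jump to size 7. So size 6 is never reached, and the link $xy$ is bad. We show next that every cluster with a bad link looks much like this one.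

### 9.2 The neighborhood of a bad link

**Lemma 14 (type (i)).** Let $B$ be a bad link of type (i), $f=f_B$, $S=S_B$. Then there are an edge $g$ and a 2-configuration $B_1$ such that $B$ and $D_1=\{f,g\}$ are diamonds, $A_1=\mathrm{comp}(B_1)\supset B_1$ is a component of size 3, the components $B,D_1,A_1$ are distinct, $p_1=\delta(B_1)$ is low in $D_1$ but not low in $S$, and for $W=B\cup D_1$ the sets $W\cup B_1$ and $W\cup A_1$ are a 6-configuration and a 7-configuration.

*Proof.* Write $\mathrm{comp}(\cdot)$ for the component containing an edge or a 2-configuration.

**Step 1: the first two steps from $S$.** Every step from $S$ is a 1-step, since a 2-step gives size 5. Take one, adding $g$, and let $W=S\cup\{g\}$. Every step from $W$ is a 2-step, since a 1-step gives size 5. So by Lemma 9(a), $W$ is a union of components. The pairs low in $S$ lie in edges of $S$, because the only diagonal $\delta(B)$ lies in $f$. So $g$ is adjacent to an edge of $S$ and lies in $\mathrm{comp}(B)$ or $\mathrm{comp}(f)$, which are different. As $W$ is a union of components, either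

* ($\alpha$) $B$ is a diamond and $D_1:=\{f,g\}$ is a diamond; or
* ($\beta$) $A=B\cup\{g\}$ is a component and $f$ is a single.

**Step 2: find $B_1$ and $A_1$.** Take a step from $W$: a 2-step, adding $B_1$. Let $p_1=\delta(B_1)$. It is low in $W$. It is not low in $S$, since otherwise $B_1$ would be a 2-step from $S$, giving size 5. A step from the 6-configuration $W\cup B_1$ is a 1-step by (G); it adds an edge $k$ containing a pair $p'$ low in $W\cup B_1$. Since there is no 1-step from $W$, the pair $p'$ is not low in $W$. As $W$ is a union of components disjoint from $B_1$, every configuration of size at most 2 inside $W\cup B_1$ lies in $W$ or in $B_1$. So $p'$ is low in $B_1$. Moreover $p'\ne p_1$, because $p_1$ is low in $W$. So $p'$ lies in an edge of $B_1$, and $k\in\mathrm{comp}(B_1)=:A_1$. The set $W\cup B_1\cup\{k\}$ is a 7-configuration, so by (G) it contains $A_1$. As $A_1\cap W=\emptyset$, we get $A_1=B_1\cup\{k\}$.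

**Step 3: $p_1$ is low in $\mathrm{comp}(g)$.** Since $p_1$ is low in $W=S\cup\{g\}$ but not in $S$, it is contained in a configuration of size at most 2 inside $W$ that contains $g$. This configuration lies in $\mathrm{comp}(g)$.

**Step 4: ($\beta$) is impossible.** In case ($\beta$), $\mathrm{comp}(g)=A$, so $A$ and $A_1$ both contain $p_1$, and $A\cup A_1$ is a 6-configuration by Lemma 6. A step from the 7-configuration $W\cup A_1$ is a 2-step by (G), adding some $B_2$. As $W\cup A_1$ is the union of the components $A,\{f\},A_1$, the pair $\delta(B_2)$ is low in $A$, in $A_1$, or in $\{f\}$. In the first two cases the 6-configuration $A\cup A_1$ admits a 2-step, contradicting (G). In the last case $\delta(B_2)$ is low in $S$, and $S\cup B_2$ has size 5, contradicting badness.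

So ($\alpha$) holds, with $\mathrm{comp}(g)=D_1$ and $W=B\cup D_1$. The components $B,D_1\subseteq W$ and $A_1$ are distinct. $\square$

**Lemma 15 (type (ii)).** Let $p$ be a bad link of type (ii). After renaming $B',B''$, there is an edge $g$ such that $A_1=B'\cup\{g\}$ and $D_1=B''$ are components, and there is no 1-step from $W_p\cup\{g\}$. We put $B_1=B'$ and $p_1=p=\delta(B_1)$; then $W_p=D_1\cup B_1$.

*Proof.* Every step from $W_p$ is a 1-step, since a 2-step gives size 6. Take one, adding $g$. The pairs low in $W_p$ are $p$, which lies in no edge of $H$, and pairs in edges of $W_p$. So $g$ lies in $\mathrm{comp}(B')$ or $\mathrm{comp}(B'')$, say in $\mathrm{comp}(B')$. These components differ by Lemma 1. From the 5-configuration $W_p\cup\{g\}$ there is no 1-step, as it would give size 6. By Lemma 9(a) it is a union of components. $\square$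

In both types put $G_5=D_1\cup A_1$. The pair $p_1=\delta(B_1)$ is low in $D_1$. So by Lemma 6, $G_5$ is a 5-configuration and $D_1\cup B_1$ is a 4-configuration. In $H_9$ with the bad link $xy$ we have $A_1=\{xaa',yaa',xaq\}$, $D_1=\{xcc',ycc'\}$.

### 9.3 All other components are diamonds

**Lemma 16.** If $b\ge1$, all components of $Q$ other than $A_1$ are diamonds.

*Proof.* Fix a bad link. In type (i), $B$ and $W=B\cup D_1$ are as in Lemma 14.

**(Z1) There is no 1-step from $G_5$.** This limits how other components can touch $G_5$. In type (ii), $G_5=W_p\cup\{g\}$ and this is Lemma 15. In type (i), suppose an edge $h$ is a 1-step from $G_5$. If $h\notin B$, it is a 1-step from the 7-configuration $W\cup A_1=G_5\cup B$, contradicting (G). If $h\in B$: since $\delta(B)\subset f\in D_1$, Lemma 6 for the disjoint configurations $B$ and $G_5$ gives $V(B)\cap V(G_5)=\delta(B)$. So the pair of the step is $\delta(B)\subset h\in B$, contradicting Lemma 1.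

**(Z2) There is no 2-step from $D_1\cup B_1$, except by $B$ in type (i).** This will show that further components do not attach to $D_1$. In type (ii), $D_1\cup B_1=W_p$ and a 2-step would give size 6, contradicting badness. In type (i), a 2-configuration $B_3\ne B$ giving a 2-step is disjoint from the component $B$, so it would be a 2-step from the 6-configuration $W\cup B_1$, contradicting (G).

**(Z3) Let $C\ne A_1,D_1$ be a component adjacent to $A_1$ or $D_1$, with $C\ne B$ in type (i). Then $C$ is a diamond and $\delta(C)$ is low in $A_1$.** This is the first layer around $G_5$. By (Z1) the adjacency pair is not contained in an edge of $C$. So it is $\delta(B_C)$ with $B_C\subseteq C$, low in $A_1$ or $D_1$. A 2-step gives the 7-configuration $G_5\cup B_C$, so $C=B_C$ by (G). By (Z2), $\delta(C)$ is not low in $D_1$, so it is low in $A_1$.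

**(Z4) In type (i), the only components adjacent to $B$ are among $D_1,A_1$.** Let $C'$ be another one. If the adjacency pair, which is low in $B$, lay in an edge of $C'$, this edge would be a 1-step from the 7-configuration $W\cup A_1$, contradicting (G). So it is $\delta(B_{C'})$ with $B_{C'}\subseteq C'$, low in $B$. Then $B_{C'}$ is a 2-step from the 6-configuration $W\cup B_1$, contradicting (G).

**(Z5) Let $C$ be as in (Z3), and let $C'\ne C$ be a component adjacent to $C$ but to neither $A_1$ nor $D_1$, with $C'\notin\{A_1,D_1\}$, and $C'\ne B$ in type (i). Then $C'$ is a diamond and $\delta(C')$ is low in $C$.** This is the second layer. The set $G_5\cup C$ is a 7-configuration, so by (G) the adjacency pair lies in no edge of $C'$. It is $\delta(B_{C'})$ with $B_{C'}\subseteq C'$, low in $C$. Since $\delta(C)$ is low in $A_1$, the set $A_1\cup C$ is a 5-configuration, and $A_1\cup C\cup B_{C'}$ is a 7-configuration. So $C'=B_{C'}$ by (G).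

**(Z6) Every component adjacent to some $C'$ of (Z5) is $A_1$, $D_1$, $B$ (in type (i)), or a component as in (Z3) or (Z5).** So there is no third layer. Suppose $C''$ is adjacent to $C'$ and not of this form, and let $C$ be the (Z3)-component used for $C'$. The set $A_1\cup C\cup C'$ is a 7-configuration disjoint from $C''$, so by (G) the adjacency pair lies in no edge of $C''$. It is $\delta(B_{C''})$ with $B_{C''}\subseteq C''$, low in $C'$. Let $U\subset A_1$ be a 2-configuration in which $\delta(C)$ is low; it exists, since every edge of the connected 3-edge set $A_1$ lies in a 2-configuration of $A_1$. Two 2-steps from $U$, adding $C$ and then $C'$, give a 6-configuration $U\cup C\cup C'$. It admits a 2-step by $B_{C''}$, contradicting (G).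

**Conclusion of the proof.** Let $\mathcal L$ consist of $A_1$, $D_1$, $B$ (in type (i)), and all components as in (Z3) and (Z5). It is closed under adjacency: a neighbor of $A_1$ or $D_1$ is in $\mathcal L$ by the definition of (Z3); a neighbor of $B$ by (Z4); a neighbor of a (Z3)-component by the definitions of (Z3) and (Z5); a neighbor of a (Z5)-component by (Z6). As $Q$ is one connected class, $\mathcal L$ contains all components. All members other than $A_1$ are diamonds. $\square$

### 9.4 Few bad links

By Lemma 16, $M=3+2(N-1)=2N+1$. As $M\ge8$, we get $N\ge4$. Further $M-N=N+1$ and $\tau=\tau(A_1)+N-1$, so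
$$\sigma=\tau(A_1)-2. \tag{6}$$
Also $A_1$ is the only component of size 3, so it is the same for all bad links. For each bad link fix the choices made above, in particular $B_1\subset A_1$.

**Lemma 17.** Different bad links have different $B_1\subset A_1$. Hence $b\le\tau(A_1)$.

*Proof.* Suppose two different bad links have the same $B_1$, hence the same $p_1=\delta(B_1)$.

*Two of type (i).* Let them be $B\ne B^*$, with diamonds $D_1,D_1^*$. Then $G_6=B\cup D_1\cup B_1$ is a 6-configuration by Lemma 14. If $D_1^*\ne D_1$: also $D_1^*\ne B$, because $p_1$ is low in $D_1^*$ but not in $S_B\supset B$, and $D_1^*\ne A_1$. So the component $D_1^*$ is disjoint from $G_6$, while $p_1\subset V(D_1^*)\cap V(G_6)$; this contradicts Lemma 6 with $u=8$. If $D_1^*=D_1$: the component $B^*$ differs from $B$, $D_1$ and $A_1$, so it is disjoint from $G_6$. But $\delta(B^*)\subset f_{B^*}\in D_1$ lies in $V(B^*)\cap V(G_6)$; again Lemma 6 with $u=8$ is contradicted.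

*Two of type (ii).* Both are the extra $\delta(B_1)$, so they coincide.

*One of each.* Then $p_1=\delta(B_1)$ is an extra with $\mu(p_1)=2$. In the type (i) structure, $p_1$ is low in the diamond $D_1$ and lies in no edge, so $p_1=\delta(D_1)$. As $\mu(p_1)=2$, the 4-configuration of the type (ii) link is $B_1\cup D_1$. But $\delta(B)\subset f\in D_1$, and $B$ is disjoint from $B_1\cup D_1$. So $B$ gives a 2-step to size 6, contradicting badness of the type (ii) link. $\square$

Now (5), Lemma 17, (6) and $N\ge4$ give
$$R\ge2L-2b\ge2L-2\tau(A_1)=2L-4-2\sigma\ge2L-N-2\sigma .$$
This is (3). So every cluster receives at least $8|Q|$ units, and Theorem 5(a) is proved. $\square$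

## 10. Many T-configurations through one hub: the construction

**Why packing single T-configurations is not enough.** The cheapest set so far is the T-configuration, with 3 edges and 8 pairs. Suppose first that we pack 5-sets so that each T-configuration owns all ten of its pairs. Then we get only 3 edges per 10 pairs. Suppose instead that it owns only the 8 pairs in its edges. In the hypergraph of all such 8-sets of pairs the degree is $d=\Theta(n^3)$. Two blocks sharing just the two ends of a wing $za$ give 6 edges on 8 vertices. Any third block whose diamond has exactly two vertices among these eight, one outside the second block and one outside the first, completes 8 edges on 10 vertices. There are $\Theta(n^3)=\Theta(d)$ such third blocks disjoint from the first two, while (C3) with $j'=2$, $j=3$ allows $d^{1-\varepsilon}$. Declaring the two blocks themselves a conflict is not allowed by (C1). So the matching theorem does not apply.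

The star of Section 5 shows the remedy. Put very many T-configurations into one block that *owns* all the wings, and let the T-configurations inside the block share wings, so that the cost of the wings becomes negligible.

### 10.1 The gadget

Let $\Theta=(A,\mathcal E)$ be a finite graph of girth at least 12, with $|\mathcal E|/|A|$ large. It exists by the theorem of Erdős, and isolated vertices can be removed, so we assume that there are none. Let $F$ be the 3-graph on $\{z\}\cup A\cup\{x_e,y_e:e\in\mathcal E\}$ with, for each $e=aa'\in\mathcal E$, the three edges
$$x_ey_ez,\qquad x_eaa',\qquad y_eaa'.$$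
These form a T-configuration with wings $za,za'$. Put $T_e=\{x_e,y_e,z,a,a'\}$, and let $P$ be the set of all pairs contained in some $T_e$. Of the 10 pairs in $T_e$, all but $za,za'$ are private to $e$. So
$$|F|=3|\mathcal E|,\qquad|P|=8|\mathcal E|+|A| .$$
All pairs inside edges of $F$ are in $P$. Let $v=|V(F)|$. For example, if $\Theta$ is a path with two edges, then $|F|=6$, $v=1+3+4=8$ and $|P|=19$.

For $\emptyset\ne S\subseteq F$ with $|S|\le11$, let $S_e$ be the set of edges of $S$ belonging to $e$. Call $e$ *full* if $|S_e|=3$ and *partial* if $1\le|S_e|\le2$. Let $\nu$ be the number of partial $e$. Let $Z=1$ if $z\in V(S)$ and $Z=0$ otherwise. Let $E_1$ be the set of $e=aa'$ such that $S$ contains $x_eaa'$ or $y_eaa'$, and let $c$ be the number of components of the graph formed by $E_1$ on its set of endvertices. This graph is a forest, since $|E_1|\le11$ and $\Theta$ has girth at least 12. So it has $|E_1|+c$ vertices, and these are exactly the vertices of $A$ in $V(S)$. Hence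
$$\mathrm{ex}(S):=|V(S)|-|S|=Z+c+\sum_{e:\,S_e\ne\emptyset}\bigl(\mathbf 1_{e\in E_1}+|\{x_e,y_e\}\cap V(S)|-|S_e|\bigr)=Z+c+\nu. \tag{7}$$
Indeed, the bracket is $0+2-1$ for $S_e=\{x_ey_ez\}$, $1+1-1$ for one edge through $aa'$, $1+2-2$ for any two edges, and $1+2-3=0$ for a full $e$. A full $e$ forces $Z=1$ and $c\ge1$, and always $Z+c\ge1$.

**Lemma 18.** Let $\emptyset\ne S\subseteq F$.

(G1) If $|S|\le11$, then $\mathrm{ex}(S)\ge2$, with equality only if $3\mid|S|$ or $|S|\le2$.

(G2) If $|S|\le5$ and $I\subseteq V(S)$ spans no pair of $P$, then $\mathrm{ex}(S)\ge|I|+1$.

*Proof.* (G1) If $\nu=0$, all $e$ with $S_e\ne\emptyset$ are full, so $Z+c\ge2$ and $3\mid|S|$. If $\nu=1$, then $\mathrm{ex}(S)\ge2$; equality means $Z+c=1$, so there is no full $e$ and $|S|\le2$. If $\nu\ge2$, then $\mathrm{ex}(S)\ge3$.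

(G2) For $|I|\le1$ this follows from (G1). Let $|I|\ge2$. Assign to each vertex of $I$ some $e$ with $S_e\ne\emptyset$ whose $V(S_e)$ contains it. These $e$ are distinct, since all pairs in $T_e$ are in $P$. At most one $e$ is full, as $|S|\le5$. If none is full, then $\nu\ge|I|$ and $\mathrm{ex}(S)\ge1+|I|$. If one is full, then $Z=1$, $c\ge1$ and $\nu\ge|I|-1$, so $\mathrm{ex}(S)\ge|I|+1$. $\square$

The girth is used only to make $E_1$ a forest. For a star $\Theta$ this is automatic, so (7) and (G1) hold for the star of Section 5. As (G1) gives $\mathrm{ex}\ge3$ for 8 edges, that 3-graph satisfies (A) and (B), as claimed there.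

### 10.2 Blocks that overlap only in reserved pairs

Two blocks may share several vertices. To control this we reserve a sparse random set $J$ of pairs that nobody owns, and require the pairs of $V(F)$ outside $P$ to be placed on $J$.

Fix a small $\eta\in(0,1)$. Let $J$ be a random graph on $[n]$, each pair included independently with probability $\eta$. An injection $\varphi:V(F)\to[n]$ is *admissible* if $\varphi(P)\cap J=\emptyset$ and all pairs of $\varphi(V(F))$ not in $\varphi(P)$ belong to $J$. For instance, if $\Theta$ is a single edge, then $P$ consists of all ten pairs of five vertices, and $\varphi$ is admissible if and only if its image spans no pair of $J$.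

Let $\mathcal H$ be the $|P|$-uniform hypergraph whose vertices are the pairs not in $J$, and whose edges are the distinct sets $K=\varphi(P)$, $\varphi$ admissible. For each $K$ fix one such $\varphi_K$ and let $F_K=\varphi_K(F)$. The graph $P$ has no isolated vertices, so $K$ determines $\varphi(V(F))=V(F_K)$. Therefore any injection with image $K$ of $P$ is again admissible, and each $K$ arises from exactly $|\mathrm{Aut}(P)|$ injections.

**Step 1: $\mathcal H$ is nearly regular.** This verifies the degree hypotheses. Fix a pair $uw$ and condition on $uw\notin J$. The number of admissible $\varphi$ with $uw\in\varphi(P)$ has mean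
$$D_0=2|P|\,(n-2)(n-3)\cdots(n-v+1)\,(1-\eta)^{|P|-1}\eta^{\binom v2-|P|}=\Theta(n^{v-2}).$$
Changing the status of another pair affects only those $\varphi$ whose image contains $u,w$ and that pair. So it changes the number by $O(n^{v-3})$ if the pair meets $uw$ ($O(n)$ such pairs), and by $O(n^{v-4})$ otherwise ($O(n^2)$ pairs). The sum of the squares is $O(n\cdot n^{2v-6}+n^2\cdot n^{2v-8})=O(n^{2v-5})$. By McDiarmid's inequality the deviation exceeds $n^{v-2-1/3}$ with probability at most $2\exp(-\Omega(n^{1/3}))$. By a union bound over all pairs, with positive probability all degrees of $\mathcal H$ are $(D_0\pm n^{v-2-1/3})/|\mathrm{Aut}(P)|$ and $\mathcal H$ has $m=(1-\eta+o(1))\binom n2$ vertices. Fix such a $J$, and let $d=\Delta(\mathcal H)=\Theta(n^{v-2})$. Two distinct pairs span at least 3 vertices, so $\Delta_2(\mathcal H)=O(n^{v-3})$.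

Let $\varepsilon>0$ be fixed with $\varepsilon(v-2)<\frac13$. Then $d^{1-\varepsilon}=\Theta(n^{v-2-\varepsilon(v-2)})$ exceeds both $O(n^{v-2-1/3})$ and $O(n^{v-3})$ for large $n$. So $\delta(\mathcal H)\ge(1-d^{-\varepsilon})d$ and $\Delta_2(\mathcal H)\le d^{1-\varepsilon}$. Also $m\le\exp(d^{\varepsilon^3})$ for large $n$.

**Step 2: what disjoint blocks share.** Let $K_1\ne K_2$ be disjoint edges of $\mathcal H$. A pair inside $V(F_{K_1})\cap V(F_{K_2})$ is not in $K_1$: otherwise it is not in $J$, so by admissibility it belongs to $K_2$, contradicting disjointness. Symmetrically it is not in $K_2$. So $V(F_{K_1})\cap V(F_{K_2})$ spans no pair of $K_1$ or $K_2$.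

**Step 3: the conflicts.** Call a set $\{K_1,\dots,K_j\}$, $j\ge2$, of pairwise disjoint edges of $\mathcal H$ *bad* if there are nonempty $S_i\subseteq F_{K_i}$ with $s=\sum|S_i|\le11$ and $|V(\bigcup S_i)|\le s+2$. The $S_i$ are disjoint sets, as pairs inside edges of $F_K$ belong to $K$. For example, a Pasch configuration whose four triples lie in four different pairwise disjoint blocks makes these four blocks a bad set, with $s=4$ on $6$ vertices. Let $\mathcal C$ be the family of inclusion-minimal bad sets. Write $s_i=|S_i|$; by (G1), $|V(S_i)|\ge s_i+2$. We check (C1)–(C3).

*(C1).* Clearly $j\le11$. We show that no bad set has $j=2$. Let $s_1\le s_2$, so $s_1\le5$, and let $I=V(S_1)\cap V(S_2)$, which spans no pair of $K_1$ by Step 2. By (G2) for $S_1$ and (G1) for $S_2$,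
$$|V(S_1\cup S_2)|-s=\mathrm{ex}(S_1)+\mathrm{ex}(S_2)-|I|\ge(|I|+1)+2-|I|=3 .$$

*(C2).* Given $K_1$, consider a conflict $\{K_1,\dots,K_j\}$ with its sets $S_i$. The number of vertices of $\bigcup V(F_{K_i})$ outside $V(F_{K_1})$ is at most
$$|V(\textstyle\bigcup S_i)|-|V(S_1)|+\displaystyle\sum_{i\ge2}(v-|V(S_i)|)\le(s+2)-(s_1+2)+\sum_{i\ge2}(v-2-s_i)=(j-1)(v-2).$$
Once the vertex set $\bigcup V(F_{K_i})$ is chosen, it has at most $11v$ elements, so there are only $O(1)$ possibilities for $K_2,\dots,K_j$. So $K_1$ lies in $O(n^{(j-1)(v-2)})=O(d^{j-1})$ conflicts of size $j$, with constants depending only on $F$ and $\eta$. Choose $\ell\ge11$ larger than all these constants, and then $\varepsilon<\varepsilon_0$, where $\varepsilon_0$ belongs to $k=|P|$ and $\ell$, with $\varepsilon(v-2)<\frac13$.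

*(C3).* Let $2\le j'<j$, and consider conflicts of size $j$ containing given $K_1,\dots,K_{j'}$. By minimality $\{K_1,\dots,K_{j'}\}$ is not bad. So with $S'=\bigcup_{i\le j'}S_i$ and $s'=|S'|$ we have $|V(S')|\ge s'+3$. As before, the number of vertices outside $\bigcup_{i\le j'}V(F_{K_i})$ is at most
$$(s+2)-(s'+3)+\sum_{i>j'}(v-2-s_i)=(j-j')(v-2)-1 .$$
So there are $O(n^{(j-j')(v-2)-1})\le d^{\,j-j'-\varepsilon}$ such conflicts for large $n$, because $\varepsilon(v-2)<1$.

**Step 4: the 3-graph.** The conflict-free matching theorem gives a matching $\mathcal M$ of size at least $(1-o(1))m/|P|$ containing no conflict. Every bad set contains a minimal one, so $\mathcal M$ contains no bad set. Let $H=\bigcup_{K\in\mathcal M}F_K$, which is a disjoint union.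

Let $S\subseteq H$ be a set of $s$ edges, $1\le s\le11$. If $S$ meets at least two of the $F_K$, then $|V(S)|\ge s+3$, since no subset of $\mathcal M$ is bad. If $S$ lies in one $F_K$, then (G1) gives $|V(S)|\ge s+2$, and $|V(S)|\ge s+3$ if $s\in\{4,5,7,8,10,11\}$, since these $s$ are greater than 2 and not divisible by 3. So $H$ has the properties required in Theorem 5(b). Finally,
$$|H|\ge(1-o(1))\,\frac{3|\mathcal E|}{8|\mathcal E|+|A|}\,(1-\eta)\,\frac{n^2}2 .$$
Choosing $|\mathcal E|/|A|$ large and $\eta$ small makes this at least $(\frac3{16}-\epsilon)n^2$ for all large $n$. This proves Theorem 5(b), and with it Theorem 3: $\pi(3,8)=\frac3{16}$. $\blacksquare$
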